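# A weakly 2-random sequence that computes a noncomputable member of $\mathit{NCR}$

## 1. A functional that writes 0 while it waits and 1 when it leaves

Everything in this lecture rests on one computable functional $\Phi$, total on all oracles. It reads its oracle $Y\in 2^\omega$ in blocks and emits one bit per block. Picture $Y$ walking down the binary tree. Usually $Y$ is free. At some nodes $\rho$ a door is installed: if the next bits of $Y$ are $0^{j+2}1$, then $Y$ enters a waiting room, the cylinder of $\rho0^{j+2}1$, which is devoted to one $\Pi^0_1$ class $P_j$. While $Y$ sits in the room, $\Phi$ writes $0$ at each stage. From time to time a few strings in the room are released, and a released $Y$ gets a $1$. Which strings are released, and when, depends on how the approximation to $P_j$ shrinks. Here is the exact definition.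

**Notation.** $[\sigma]$ is the cylinder of the string $\sigma$, and for a set $E$ of strings $[E]=\bigcup_{\eta\in E}[\eta]$. Lebesgue measure on $2^\omega$ is $\lambda$, and $\lambda(A|\sigma)=\lambda(A\cap[\sigma])/\lambda[\sigma]$. $Z{\restriction}n$ is the string of the first $n$ bits of $Z$. Let $(P_j)_{j\in\omega}$ be an effective list of all $\Pi^0_1$ classes, $P_j=\bigcap_sP_{j,s}$, with $P_{j,s}$ clopen, decreasing in $s$, uniformly computable. Put
$$l_0=0,\qquad l_{s+1}=l_s+s+3,\qquad T_s=\{\sigma:|\sigma|=l_s\},\qquad \delta_j=2^{-j-8}.$$

**Construction of $\Phi$.** By recursion on the stage $s$, each $\sigma\in T_s$ has a state: free, or in mode $(\rho,j)$. The empty string starts free. We also make claims $(\rho,j)$, where $\rho\in T_t$ and $j\le t$; such a claim is made, if at all, at stage $t$. It says roughly "$P_j$ has density at least $1-\delta_j$ in $[\rho]$". Its room is the cylinder of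
$$\xi=\xi(\rho,j)=\rho0^{j+2}1,\qquad |\xi|=l_t+j+3\le l_{t+1}.$$
Stage $s$ runs as follows.

1. Each claim $(\rho,j)$ made before $s$ and not yet dropped is dropped if $\lambda(P_{j,s}|\rho)<1-\delta_j$; otherwise it is active at $s$.
2. If $(\rho,j)$ is dropped at $s$, all $\sigma\in T_s$ in mode $(\rho,j)$ become free.
3. For each claim $(\rho,j)$ made before $s$ and active at $s$, let $R_s=R_s(\rho,j)$ be the set of $\sigma\in T_s$ that are in mode $(\rho,j)$ at this point. Each current exit set $E$ of this claim with $\lambda(P_{j,s}|\eta)<\frac12$ for all $\eta\in E$ fails and stops being current. Let $n$ be least such that the claim has no current exit set of level $n$. If $l_s\ge|\xi|+n+4$, let the first $2^{\,l_s-|\xi|-n-4}$ elements of $R_s$ (in lexicographic order) form the current exit set of level $n$. These strings exit at $s$; they become free. (Lemma 5(a) shows that $R_s$ is large enough.)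
4. A $\sigma\in T_s$ that is now free is called free at $s$. For each such $\sigma$ and each $j\le s$, make the claim $(\sigma,j)$, called active at $s$, if $\lambda(P_{j,s}|\sigma)\ge1-\delta_j$ and no claim $(\rho',j)$ with $\rho'\subsetneq\sigma$ is active at $s$.
5. Pass to $\sigma\tau\in T_{s+1}$, $|\tau|=s+3$. If $\sigma$ is free at $s$, then $\sigma\tau$ is in mode $(\sigma,j)$ if the claim $(\sigma,j)$ was made at $s$ and $0^{j+2}1\subseteq\tau$ (this holds for at most one $j$); otherwise $\sigma\tau$ is free. If $\sigma$ is still in a mode, $\sigma\tau$ is in the same mode.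

Define $\Phi^Y(s)=1$ if $Y{\restriction}l_s$ exits at stage $s$, and $\Phi^Y(s)=0$ otherwise. Each stage is a finite computation, so $\Phi$ is computable and total on all oracles, and $\Phi^Y(s)$ depends only on $Y{\restriction}l_s$. For $\rho\in T_t$ we write $\Phi^\rho(0)\cdots\Phi^\rho(t)$ for the values that $\rho$ determines. A claim is permanent if it is made and never dropped.

Three facts can be read off. A claim with second component $j$ is made only at a stage $\ge j$. All strings of $T_{t+1}$ extending $\xi(\rho,j)$ are put in mode $(\rho,j)$ when the claim is made at stage $t$, and strings in that mode always extend $\xi(\rho,j)$. A string that leaves mode $(\rho,j)$ is free, and later modes of its extensions have a first component that extends that string; so no extension of it is ever in mode $(\rho,j)$ again.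

**The first stages by hand.** We have $l_0,l_1,l_2,l_3=0,3,7,12$. Suppose $P_{0,s}=2^\omega$ for all $s$. At stage $0$ the empty string makes the claim with $j=0$, whose room is $\xi=001$. So in $T_1$ the string $001$ is in that mode and the other seven strings are free. At stage $1$ level $0$ is vacant, but $l_1=3<|\xi|+0+4=7$, so nothing exits. No free string of $T_1$ may make a claim with $j=0$, because the first claim is active. At stage $2$ we have $l_2=7$, so $2^{7-3-0-4}=1$ string exits: it is $0010000$, the first of the sixteen strings in the room. Every $Y$ extending it has $\Phi^Y(0)\Phi^Y(1)\Phi^Y(2)=001$. At stage $3$ level $0$ is still current (its density in $P_{0,3}$ is $1$), level $1$ is vacant, and $2^{12-3-1-4}=16$ strings of length $12$ exit, namely $0010001$ followed by a five-bit string that starts with $0$. Their measure is $2^{-8}=2^{-1-4}\lambda[\xi]$.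

The failure clause in step 3 is the heart of the matter. An exit set that $P_j$ largely abandons is replaced by a later one, so a string of good $P_j$-density may be released very late. That is what the functional is for: it lets a random-looking $X$ produce a $Z=\Phi^X$ with extremely long stretches of zeros. We now say why one wants this.

## 2. Weak 2-randomness, continuous measures, and the two theorems

**Definition (continuous measure).** A probability measure $\mu$ on $2^\omega$ is continuous if it has no atoms, that is, $\mu(\{X\})=0$ for every $X$.

**Definition (randomness for $\mu$).** Following Reimann and Slaman, $X$ is Martin-Löf random with respect to a (possibly noncomputable) measure $\mu$ if there is a representation $R_\mu$ of $\mu$ such that $X$ passes every Martin-Löf test for $\mu$ relative to $R_\mu$: for every uniformly $\Sigma^0_1(R_\mu)$ sequence of open sets $(U_n)$ with $\mu(U_n)\le2^{-n}$ we have $X\notin\bigcap_nU_n$. In the proofs we use only this about representations: from any representation $R$ of $\mu$ one can compute, for each $\sigma$ and $n$, a rational within $2^{-n}$ of $\mu[\sigma]$.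

**Definition ($\mathit{NCR}$).** $\mathit{NCR}$ is the collection of $X$ that are not Martin-Löf random with respect to any continuous probability measure.

The restriction to continuous measures matters. If $\mu$ is the point mass at $X$, then $\mu(U_1)\le\frac12$ forces $X\notin U_1$, so $X$ passes every test; every $X$ is random for that $\mu$.

**Definition (weak 2-randomness, 2-randomness).** $X$ is weakly 2-random if $X$ belongs to no $\Pi^0_2$ class $C$ with $\lambda(C)=0$. $X$ is 2-random if it is Martin-Löf random for $\lambda$ relative to $\emptyset'$.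

For example, no $\Delta^0_2$ sequence $A$ is weakly 2-random: if $(A_s)$ is a computable approximation of $A$, then $\{A\}=\{Y:\forall n\,\forall s\,\exists t>s\ Y(n)=A_t(n)\}$ is a null $\Pi^0_2$ class. The following lemma extends this to sets computed by weakly 2-randoms. It uses Sacks' theorem: if $A$ is noncomputable, then $\lambda\{Y:Y\ge_TA\}=0$.

**Lemma 1.** Let $A$ be noncomputable, and suppose that $A$ is $\Delta^0_2$ or that $\{A\}$ is a $\Pi^0_2$ class. Then no weakly 2-random computes $A$.

**Proof.** Suppose $X^*$ is weakly 2-random and $A=\Psi^{X^*}$ for a Turing functional $\Psi$. The class $\{Y:\Psi^Y=A\}$ is null by Sacks' theorem, and it contains $X^*$. We show that it is $\Pi^0_2$, which is a contradiction.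

If $A$ is $\Delta^0_2$ with computable approximation $(A_s)$, the class equals
$$\{Y:\forall n\,\forall s\,\exists t>s\ \Psi^Y_t(n)\downarrow=A_t(n)\}.$$
Indeed, if $\Psi^Y=A$, then all large $t$ are witnesses. Conversely, if for a given $n$ there are infinitely many such $t$, then $\Psi^Y(n)$ converges, and it agrees with $A_t(n)$ for infinitely many $t$, hence with the limit $A(n)$.

If $\{A\}=\bigcap_kV_k$ with $V_k$ uniformly c.e. open, the class equals $\{Y:\Psi^Y\text{ total and }\forall k\ \Psi^Y\in V_k\}$. Totality is a $\Pi^0_2$ condition, and "$\Psi^Y\in V_k$" is $\Sigma^0_1$, since it is witnessed by a finite part of $\Psi^Y$ whose cylinder is seen to lie in $V_k$. $\square$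

It is known that no 2-random sequence computes a noncomputable member of $\mathit{NCR}$, whereas some Demuth random sequence does. What about weak 2-randomness? The question comes from Christopher P. Porter, "Continuous Randomness via Transformations of 2-Random Sequences", arXiv:2403.04047 (2024): can a weakly 2-random sequence compute a sequence that is noncomputable and yet looks nonrandom to every continuous measure? The answer is yes.

**Theorem 1.** There are a weakly 2-random $X$ and a noncomputable $Z\in\mathit{NCR}$ with $Z\le_{tt}X$.

**Theorem 2.** $X,Z$ in Theorem 1 can be chosen so that moreover: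

1. $X,Z\le_T\emptyset''$. On the other hand, for any witnesses $X,Z$ of Theorem 1, neither $X$ nor $Z$ is $\Delta^0_2$; in fact $Z$ forms a minimal pair with $\emptyset'$, and $\{Z\}$ is not a $\Pi^0_2$ class.
2. For every strictly increasing $\beta:\omega\to\omega$ there is a uniformly $\Sigma^0_1(\beta)$ sequence $(U_n)$ with $Z\in\bigcap_nU_n$ and $\mu(U_n)\le2^{-n}$ for every probability measure $\mu$ satisfying $\mu[\sigma]\le2^{-y}$ whenever $|\sigma|=\beta(y)$.
3. Every $\Pi^0_1$ class of positive measure contains a weakly 2-random $X'\equiv_TX$ (so $X'\ge_TZ$).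

By the fact quoted above, "weakly 2-random" cannot be strengthened to "2-random".

## 3. Scales, computable sequences, and sparse sets

How does one show that a sequence fails every continuous measure? The only feature of $\mu$ that we shall use is how fast its cylinders become small.

**Lemma 2.** Let $\mu$ be continuous and $R$ a representation of $\mu$. Then $R$ computes a strictly increasing $\beta:\omega\to\omega$ with $\mu[\sigma]\le2^{-y}$ whenever $|\sigma|=\beta(y)$.

We call any such $\beta$ a scale for $\mu$. For $\mu=\lambda$ the identity is a scale.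

**Proof.** First, $\max_{|\sigma|=l}\mu[\sigma]\to0$ as $l\to\infty$. Otherwise, for some $\varepsilon>0$, the tree $\{\sigma:\mu[\sigma]\ge\varepsilon\}$ is infinite, and by König's lemma it has a path $Y$; then $\mu(\{Y\})=\lim_n\mu[Y{\restriction}n]\ge\varepsilon$, so $Y$ is an atom. Now let $\beta(y)$ be the first $l>\beta(y-1)$ (any $l$ if $y=0$) found such that the rational approximations within $2^{-y-2}$ to $\mu[\sigma]$, $|\sigma|=l$, are all less than $2^{-y-1}$. Such an $l$ exists, because once all $\mu[\sigma]$ are below $2^{-y-2}$ the approximations are below $2^{-y-1}$. For the $l$ found, $\mu[\sigma]<2^{-y-1}+2^{-y-2}<2^{-y}$. $\square$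

**Computable sequences.** If $Z$ is computable, then $U_n=[Z{\restriction}\beta(n)]$ is a test relative to $\beta$, hence relative to $R$, with $\mu(U_n)\le2^{-n}$ and $Z\in\bigcap_nU_n$. So every computable sequence is in $\mathit{NCR}$. The same test works whenever $Z\le_T\beta$. Keep this in mind: a scale that is powerful enough to compute $Z$ is harmless.

To get noncomputable examples we use a function that grows so fast that a scale keeping up with it must compute $\emptyset''$. Let $m_1(x)$ be the least $s$ with $\emptyset'_{s'}{\restriction}x=\emptyset'{\restriction}x$ for all $s'\ge s$, and $m_2(x)$ the analogous settling function for $\emptyset''$ with respect to a $\emptyset'$-computable enumeration. Let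
$$c(x)=1+\max\bigl(\{0\}\cup\{\varphi_e(x'):e,x'\le x,\ \varphi_e(x')\downarrow\}\bigr),\qquad M=\max(m_1,m_2,c).$$

**Lemma 3.** $M$ is nondecreasing and $M\le_T\emptyset''$. If $h(x)\ge M(x)$ for almost all $x$, then $h\ge_T\emptyset''$.

**Proof.** Each of $m_1,m_2,c$ is nondecreasing; $m_1,c\le_T\emptyset'$ and $m_2\le_T\emptyset''$. For the second part, change finitely many values so that $h\ge M$ everywhere. Since $h(x+1)\ge m_1(x+1)$, we have $x\in\emptyset'$ iff $x\in\emptyset'_{h(x+1)}$, so $h\ge_T\emptyset'$. Now $h$ can run the $\emptyset'$-computable enumeration of $\emptyset''$, and $x\in\emptyset''$ iff $x$ is enumerated by stage $h(x+1)\ge m_2(x+1)$. $\square$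

**Lemma 4 (sparse sets).** Let $Z=\{z_0<z_1<\cdots\}\le_T\emptyset''$ be infinite with $z_{i+1}\ge M(z_i)$ for all $i$. Then $Z$ is a noncomputable member of $\mathit{NCR}$.

**Proof.** If $Z$ were computable, the function taking $x$ to the least element of $Z$ above $x$ would be a total $\varphi_e$, and for $z_i\ge e$ we would get $\varphi_e(z_i)=z_{i+1}\ge c(z_i)>\varphi_e(z_i)$.

Let $\beta\le_TR$ be a scale for the continuous measure $\mu$. After $z_i$ the sequence $Z$ shows only zeros until $z_{i+1}$. So guess "zeros from now on": let
$$S_d=\bigcup_{|\tau|=d+1}\ \bigcup_{y\ge2d+2}\bigl[\tau0^\omega{\restriction}\beta(y)\bigr],\qquad \mu(S_d)\le2^{d+1}\sum_{y\ge2d+2}2^{-y}=2^{-d}.$$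
Let $y_i$ be least with $\beta(y_i)\ge z_{i+1}$. If $y_i\ge2z_i+3$ for infinitely many $i$, put $y=y_i-1$ for these $i$. Then $y\ge 2z_i+2$ and $\beta(y)<z_{i+1}$, so $Z$ extends $(Z{\restriction}(z_i+1))0^\omega{\restriction}\beta(y)$ and $Z\in S_{z_i}$. Thus $Z$ is in infinitely many $S_d$, hence in $\bigcap_nU_n$ with $U_n=\bigcup_{d>n}S_d$ and $\mu(U_n)\le2^{-n}$.

Otherwise $q(x)=\beta(2x+2)$ satisfies $q(z_i)\ge z_{i+1}$ for all $i\ge i_0$. If $x\ge z_{i_0}$ and $z_i\le x<z_{i+1}$, then $q(q(x))\ge q(z_{i+1})\ge z_{i+2}\ge M(z_{i+1})\ge M(x)$. By Lemma 3, $\beta\ge_T\emptyset''\ge_TZ$, and the test $[Z{\restriction}\beta(n)]$ works. $\square$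

Such sets exist: $z_0=0$, $z_{i+1}=M(z_i)+z_i+1$.

## 4. Where sparse sets, fixed schedules and naive guesses stop

**Sparse sets are too strong.** The natural plan is to find a weakly 2-random above a set as in Lemma 4. This cannot work. For $z_i\le x<z_{i+1}$ the second element of $Z$ above $x$ is $z_{i+2}\ge M(z_{i+1})\ge M(x)$, so $Z$ computes a function that eventually bounds $M$, and $Z\ge_T\emptyset''$ by Lemma 3. A weakly 2-random above $Z$ would compute the noncomputable $\Delta^0_2$ set $\emptyset'$, against Lemma 1. So $Z$ must not reveal which of its gaps are long. We therefore allow arbitrary bits, ones included, between the long gaps. The new pattern is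
$$d_0<t_0<d_1<t_1<d_2<\cdots,\qquad Z(u)=0\ \text{for}\ t_i<u<d_{i+1},\quad Z(d_{i+1})=1,\quad d_{i+1}\ge M(t_i),$$
with no condition on $Z$ between $d_i$ and $t_i$.

**A fixed release schedule is too predictable.** How can $Z=\Phi^X$ have long gaps? Let us try the functional of Section 1 without the failure clause, so that every level of a room is served exactly once. For a claim made at $t$, the stage at which level $n$ is served (if the claim has not been dropped) depends only on $t$, $|\xi|$, $n$ and is computable. Hence there is a computable $g$ such that all exits of level $<t$ from rooms of claims made at $t$ take place by stage $g(t)$. Let $D_t$ be the set of $Y$ that exit with level $\ge t$ from the room of a claim made at $t$. These rooms are pairwise disjoint and level $n$ takes the fraction $2^{-n-4}$ of each, so $\lambda(D_t)\le\sum_{n\ge t}2^{-n-4}=2^{-t-3}$. The $D_t$ are uniformly c.e. open, so $\bigcap_m\bigcup_{t\ge m}D_t$ is a null $\Pi^0_2$ class. A weakly 2-random $X$ lies in only finitely many $D_t$; so, with finitely many exceptions, an exit from a room opened at $t$ comes by stage $g(t)<c(t)\le M(t)$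 for $t$ large. The requirement $d_{i+1}\ge M(t_i)$ fails for almost all $i$.

The failure clause removes the computable bound $g$. An exit set of level $n$ is now replaced whenever $P_j$ is seen to have density below $\frac12$ in all of its strings. The total measure of failed sets will be bounded, so each level fails finitely often, but there is no computable bound on when this happens. Moreover, the sets that never fail contain a string in which $P_j$ really has density at least $\frac12$, and there are such sets with arbitrarily late release. So $X$ can choose a late release and stay in $P_j$.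

**Guessing all strings of length about $t_i$ is too expensive.** Copy the proof of Lemma 4, now with all strings of length $t_i+1$ as guesses before the gap. The second case then yields a nondecreasing $q\le_T\beta$ with $q(t_i)\ge d_{i+1}$. To conclude that an iterate of $q$ dominates $M$, we must go from $d_{i+1}$ to $d_{i+2}$, and for that $q$ would have to be applied at $t_{i+1}$. Nothing in sight bounds $t_{i+1}$ in terms of $d_{i+1}$ and $\beta$: it will be the stage of the first permanent claim of a certain kind, and permanence is not decidable. The argument stops exactly there.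

The way past it is to predict from data of size about $d_i$ only. The place $\rho_i$ of the first permanent claim is the limit of a computable guessing process that starts from the node $\sigma_i$ at level $d_i$, an index for a $\Pi^0_1$ class, and an index for the $\Pi^0_2$ class to be avoided. The guess settles at some stage $r_i$, and we simply take $d_{i+1}\ge r_i$. A scale that has a value $\beta(y+1)\ge d_{i+1}$ can run the process for $\beta(y+1)\ge r_i$ steps, and so finds $\rho_i$, computes $\Phi^{\rho_i}$ up to $t_i$, and appends zeros. The bits between $d_i$ and $t_i$ cost nothing.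

## 5. Rooms never run empty, and permanent claims release late

**Lemma 5.** (a) If $(\rho,j)$ was made before $s$ and is active at $s$, then $\lambda[R_s]\ge\frac12\lambda[\xi]$, so step 3 can be carried out. (b) If $(\rho,j)$, $\rho\in T_t$, is permanent, then for every $m$ there are $d\ge m$, $d>t$, and $\eta\in T_d$, $\eta\supseteq\xi$, which exits mode $(\rho,j)$ at $d$, with $\lambda(P_j|\eta)\ge\frac12$. Any such $\eta$ is free at $d$, and for all $Y\in[\eta]$: $\Phi^Y(u)=0$ for $t<u<d$, and $\Phi^Y(d)=1$.

**Proof of (a).** The purpose is to bound what has left the room so far. Since the claim is active,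
$$\lambda([\xi]\setminus P_{j,s})\le\delta_j\lambda[\rho]=\delta_j2^{j+3}\lambda[\xi]=2^{-5}\lambda[\xi].$$
This is why $\delta_j$ is much smaller than $2^{-j-3}$: even the small room contains little of the complement of $P_{j,s}$. The exit sets of the claim generate pairwise disjoint open sets, since a string that leaves mode $(\rho,j)$ has no extension in that mode later.

If $E$ failed at some $s'\le s$, then each $\eta\in E$ has $\lambda(P_{j,s'}|\eta)<\frac12$, so $\lambda([E]\setminus P_{j,s})\ge\lambda([E]\setminus P_{j,s'})>\frac12\lambda[E]$. Summing over the disjoint failed sets, their total measure is at most $2\cdot2^{-5}\lambda[\xi]=\frac1{16}\lambda[\xi]$. An exit set of level $n$ consists of $2^{l_{s'}-|\xi|-n-4}$ strings of length $l_{s'}$ for some $s'$, so it has measure $2^{-n-4}\lambda[\xi]$. There is at most one current set per level, so the current sets have total measure at most $\sum_n2^{-n-4}\lambda[\xi]=\frac18\lambda[\xi]$.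

All strings of $T_{t+1}$ extending $\xi$ were put in mode $(\rho,j)$, and while the claim is active, strings leave the mode only by exiting. So the part of $[\xi]$ outside $[R_s]$ is the union of the sets $[E]$ for exit sets $E$ created before $s$. Hence $\lambda[R_s]\ge(1-\frac1{16}-\frac18)\lambda[\xi]\ge\frac12\lambda[\xi]$. The set required in step 3 has measure $2^{-n-4}\lambda[\xi]\le\frac12\lambda[\xi]$, so there are enough strings.

**Proof of (b).** The purpose is to find arbitrarily late exit sets that never fail. By (a), at every stage the failed sets have total measure at most $\frac1{16}\lambda[\xi]$. Each failed set of level $n$ has measure $2^{-n-4}\lambda[\xi]$, so at most $2^n$ sets of level $n$ ever fail. By induction on $n$, every level $n$ eventually has a current exit set that never fails: once the lower levels have theirs, level $n$ is served at any stage $s$ at which it is vacant and $l_s\ge|\xi|+n+4$, and it becomes vacant again only finitely often. So there are infinitely many never-failing exit sets. At most one exit set of the claim is created per stage; hence their creation stages are unbounded.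

Let $E$ be a never-failing exit set created at $d\ge m$. At each later stage $s$ some $\eta\in E$ has $\lambda(P_{j,s}|\eta)\ge\frac12$. Since $E$ is finite and these densities decrease in $s$, one fixed $\eta\in E$ has $\lambda(P_{j,s}|\eta)\ge\frac12$ for all $s$, so $\lambda(P_j|\eta)\ge\frac12$. Step 3 treats only claims made before the stage, so $d>t$. Strings in mode $(\rho,j)$ extend $\xi$, so $\eta\supseteq\xi$.

Finally, a string that exits at $d$ is free at $d$. If $Y\in[\eta]$ and $t<u<d$, then $Y{\restriction}l_u$ is in mode $(\rho,j)$ at stage $u$ and does not exit at $u$, for otherwise $\eta$ would not be in that mode at $d$. So $\Phi^Y(u)=0$, and $\Phi^Y(d)=1$. $\square$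

## 6. Most sequences are free infinitely often, and dense classes get permanent claims

Let $Q$ be the set of $Y$ such that $Y{\restriction}l_t$ is free at $t$ for infinitely many $t$.

**Lemma 6.** If $\sigma\in T_s$ is free at $s$, then $\lambda([\sigma]\setminus Q)\le\frac14\lambda[\sigma]$.

**Proof.** Let $Y\in[\sigma]\setminus Q$ and let $t\ge s$ be the last stage at which $\rho=Y{\restriction}l_t$ is free; then $\rho\supseteq\sigma$. If step 5 left $Y{\restriction}l_{t+1}$ free, it would be free at $t+1$, since steps 1–3 never take freedom away. So $Y{\restriction}l_{t+1}$ is in some mode $(\rho,j)$, and $Y$ never leaves it. The claim $(\rho,j)$ is permanent, because dropping it would free $Y$; and $\rho0^{j+2}1\subset Y$.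

For fixed $j$, the first components of permanent claims form an antichain: if $\rho\subsetneq\rho'$ and $(\rho,j)$ is permanent, it is active at the stage at which $(\rho',j)$ would be made, and step 4 forbids that. So for each $j$ the sets $[\rho0^{j+2}1]$ with $\rho\supseteq\sigma$ and $(\rho,j)$ permanent have total measure at most $2^{-j-3}\lambda[\sigma]$. Summing, $\lambda([\sigma]\setminus Q)\le\sum_j2^{-j-3}\lambda[\sigma]=\frac14\lambda[\sigma]$. $\square$

We recall the Lebesgue density theorem for cylinders: for measurable $A$, almost every $Y\in A$ has $\lambda(A|Y{\restriction}n)\to1$.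

**Lemma 7.** Let $\sigma\in T_s$ be free at $s$, $j>s$, $\lambda(P_j|\sigma)>\frac14$. Then there is a permanent claim $(\rho,j)$ with $\rho\supseteq\sigma$.

**Proof.** By Lemma 6, $\lambda(P_j\cap[\sigma]\cap Q)>0$. Pick $Y$ in this set and $N$ with $\lambda(P_j|Y{\restriction}l_t)\ge1-\delta_j$ for all $t\ge N$. Since $P_{j,u}\supseteq P_j$, a claim $(Y{\restriction}l_t,j)$ with $t\ge N$ is never dropped once made. Let $N'\ge\max(N,j,s)$ be such that each of the finitely many claims $(Y{\restriction}l_t,j)$ with $t<N$ that is ever dropped is dropped before $N'$.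

As $Y\in Q$, take $t\ge N'$ with $Y{\restriction}l_t$ free at $t$. The density condition of step 4 holds for $(Y{\restriction}l_t,j)$, and $j\le t$. So either this claim is made at $t$, and then it is permanent; or some $(\rho',j)$ with $\rho'\subsetneq Y{\restriction}l_t$ is active at $t$. In the second case $\rho'=Y{\restriction}l_{t'}$ for some $t'<t$. If $t'\ge N$, it is never dropped; if $t'<N$, it was not dropped by stage $t\ge N'$, so it never is. So $(\rho',j)$ is permanent.

Claims with second component $j$ are made only at stages $\ge j>s$. So the first component of the permanent claim is an initial segment of $Y$ of length $>l_s$, and since $\sigma\subset Y$, it extends $\sigma$. $\square$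

## 7. Building $X$ and $Z=\Phi^X$ with $\emptyset''$

We need lists for the $\Pi^0_2$ classes. Let $(G^e_k)_{e,k}$ be uniformly c.e. open with $G^e_{k+1}\subseteq G^e_k$, such that every $\Pi^0_2$ class is $\bigcap_kG^e_k$ for some $e$, and $G^0_k=\emptyset$ for all $k$. They have uniformly computable clopen approximations $G^e_{k,s}$, increasing in $s$ with union $G^e_k$, with $G^e_{k+1,s}\subseteq G^e_{k,s}$ and $G^e_{k,s}=\emptyset$ for $k\ge s$. To get them from $\bigcap_kV_k$, $V_k=\bigcup_sV_{k,s}$, put $G_{k,s}=\bigcap_{k'\le k}V_{k',s}$ if $k<s$ and $G_{k,s}=\emptyset$ if $k\ge s$, and list these from index $e=1$ on. By s-m-n and padding there is a computable $J$ with $J(a,e,k,m)>m$ and $P_{J(a,e,k,m)}=P_a\setminus G^e_k$.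

We build $d_0<d_1<\cdots$, $\sigma_0\subset\sigma_1\subset\cdots$ with $\sigma_i\in T_{d_i}$, and indices $a_i$, such that
$$\sigma_i\text{ is free at }d_i,\qquad\lambda(P_{a_i}|\sigma_i)\ge\tfrac12. \tag{1}$$
Start with $d_0=0$, $\sigma_0$ the empty string, $P_{a_0}=2^\omega$. Step $i$ of the construction has four parts.

**Choosing the class.** The purpose is to avoid the $i$-th $\Pi^0_2$ class if it is null. If there is $k$ with $\lambda(G^i_k|\sigma_i)\le\frac18$, let $e_i=i$; otherwise let $e_i=0$. Let $k_i$ be the least $k$ with $\lambda(G^{e_i}_k|\sigma_i)\le\frac18$ (for $e_i=0$ this is $0$), and $j_i=J(a_i,e_i,k_i,d_i)>d_i$. Then $P_{j_i}=P_{a_i}\setminus G^{e_i}_{k_i}$ and $\lambda(P_{j_i}|\sigma_i)\ge\frac12-\frac18>\frac14$.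

**Choosing the room.** By (1) and Lemma 7, applied with $s=d_i<j_i$, there is a permanent claim $(\rho,j_i)$ with $\rho\supseteq\sigma_i$. Let $\rho_i\in T_{t_i}$ be the first such $\rho$, by length and then lexicographically. Then $t_i\ge j_i>d_i$.

**Approximating the choice from $(\sigma_i,a_i,e_i)$.** This is the guessing process. For a triple $o=(\sigma,a,e)$ with $\sigma\in T_d$, and $s\in\omega$, let $k_s(o)$ be the least $k$ with $\lambda(G^e_{k,s}|\sigma)\le\frac18$; it exists, as $G^e_{s,s}=\emptyset$. Let $j=J(a,e,k_s(o),d)$ and
$$\pi(o,s)=\Phi^\rho(0)\cdots\Phi^\rho(t)\,0^\omega,$$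
where $\rho\in T_t$ is the first $\rho\supseteq\sigma$ such that $(\rho,j)$ has been made by stage $s$ and is active at $s$; if there is none, $\pi(o,s)=0^\omega$. The map $(o,s)\mapsto\pi(o,s)$ is computable. Let $o_i=(\sigma_i,a_i,e_i)$. We claim that there is $r_i\ge t_i$ with
$$\pi(o_i,s)=\Phi^{\rho_i}(0)\cdots\Phi^{\rho_i}(t_i)\,0^\omega\quad\text{for all }s\ge r_i. \tag{2}$$
The number $k_s(o_i)$ is nondecreasing in $s$, because $G^{e_i}_{k,s}$ increases with $s$. It is at most $k_i$, because $\lambda(G^{e_i}_{k_i,s}|\sigma_i)\le\frac18$ always. For $k<k_i$ we have $\lambda(G^{e_i}_k|\sigma_i)>\frac18$, hence $\lambda(G^{e_i}_{k,s}|\sigma_i)>\frac18$ for large $s$. So the limit is $k_i$, and eventually $j=j_i$. The finitely many $\rho'\supseteq\sigma_i$ that precede $\rho_i$ have length at most $l_{t_i}$; each claim $(\rho',j_i)$ is either never made, or made by stage $t_i$ and later dropped, since it is not permanent. And $(\rho_i,j_i)$ is active at all stages $\ge t_i$. So (2) holds with $r_i$ the least stage $\ge t_i$ by which $k_s(o_i)=k_i$ and all those claims that are made have been dropped.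

**Choosing a late exit.** By Lemma 5(b) for the permanent claim $(\rho_i,j_i)$, choose (the first found)
$$d_{i+1}\ge\max(r_i,M(t_i),j_i,i+1),\qquad d_{i+1}>t_i, \tag{3}$$
and $\sigma_{i+1}\in T_{d_{i+1}}$ extending $\xi(\rho_i,j_i)$, which exits mode $(\rho_i,j_i)$ at $d_{i+1}$, with $\lambda(P_{j_i}|\sigma_{i+1})\ge\frac12$. Put $a_{i+1}=j_i$. Then $\sigma_{i+1}$ is free at $d_{i+1}$, so (1) holds for $i+1$. Also $\sigma_i\subseteq\rho_i\subset\sigma_{i+1}$.

Let $X=\bigcup_i\sigma_i$ and $Z=\Phi^X$. Since $Z(s)$ depends only on $X{\restriction}l_s$ and $\Phi$ is total, $Z\le_{tt}X$.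

**What (2) and (3) give.** By Lemma 5(b), $Z(u)=0$ for $t_i<u<d_{i+1}$ and $Z(d_{i+1})=1$. Since $\rho_i\subset X$, the sequence $Z$ agrees with $\Phi^{\rho_i}$ up to $t_i$. As $d_{i+1}\ge r_i$, (2) shows:
$$\text{for all }i\text{ and all }s\ge d_{i+1},\ \pi(o_i,s)\text{ agrees with }Z\text{ on the first }d_{i+1}\text{ bits};\qquad d_{i+1}\ge M(t_i)\ge M(d_i). \tag{4}$$

**$X,Z\le_T\emptyset''$.** We check that the construction is computable in $\emptyset''$. The condition $\lambda(G^i_k|\sigma_i)\le\frac18$ is $\Pi^0_1$, so whether some $k$ satisfies it is a $\Sigma^0_2$ question. Once $e_i$ is known, $\emptyset'$ finds $k_i$. Whether a claim is made is decidable, and then its permanence is a $\Pi^0_1$ condition; so $\emptyset'$ finds $\rho_i$, and also $r_i$, by running the approximations. "$\lambda(P_{j_i}|\eta)\ge\frac12$" is $\Pi^0_1$. Finally $M\le_T\emptyset''$ by Lemma 3.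

**$X$ is weakly 2-random.** Let a null $\Pi^0_2$ class be given as $\bigcap_kG^i_k$. The $G^i_k$ are nested, so $\lambda(G^i_k)\to0$, a suitable $k$ exists at step $i$, and $e_i=i$, $P_{a_{i+1}}=P_{a_i}\setminus G^i_{k_i}$. The classes $P_{a_m}$ decrease in $m$, and $P_{a_m}\cap[\sigma_m]\ne\emptyset$ by (1). So the closed set $P_{a_{i+1}}$ meets $[\sigma_m]$ for all $m\ge i+1$, hence $X\in P_{a_{i+1}}$ and $X\notin G^i_{k_i}$.

**$Z$ is noncomputable.** As a set $Z$ is infinite. If $Z$ were computable, then $x\mapsto\min\{z>x:Z(z)=1\}$ would be some total $\varphi_e$. The $t_i$ are strictly increasing; for $i$ with $t_i\ge e$ we get $\varphi_e(t_i)=d_{i+1}\ge M(t_i)\ge c(t_i)>\varphi_e(t_i)$, a contradiction.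

## 8. Every scale either misses a gap or computes $\emptyset''$

It remains to prove $Z\in\mathit{NCR}$. Let $\mu$ be continuous and $R$ any representation of $\mu$. By Lemma 2, $R$ computes a scale $\beta$ for $\mu$; from here on only $\beta$ is used.

**Counting the predictions.** The purpose is to turn the guesses $\pi(o,\cdot)$ into small open sets. Let $O_d$ be the set of triples $(\sigma,a,e)$ with $\sigma\in T_d$ and $a,e\le d$. Since $d+1\le2^{d+1}$,
$$|O_d|=2^{l_d}(d+1)^2\le2^{p(d)},\qquad p(d)=l_d+2d+2.$$
For $i\ge1$ we have $o_i\in O_{d_i}$, since $a_i=j_{i-1}\le d_i$ and $e_i\le i\le d_i$ by (3). Let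
$$S_d=\bigcup_{o\in O_d}\ \bigcup_{y\ge p(d)+d+1}\bigl[\,\pi(o,\beta(y+1)){\restriction}\beta(y)\,\bigr].$$
The stage $\beta(y+1)$ gives the prediction time to settle, and the cutoff $\beta(y)$ makes the cylinder small. The $S_d$ are uniformly $\Sigma^0_1(\beta)$, and
$$\mu(S_d)\le2^{p(d)}\sum_{y\ge p(d)+d+1}2^{-y}=2^{-d}.$$
For $i\ge1$ let $y_i$ be least with $\beta(y_i)\ge d_{i+1}$.

**Case 1: $y_i\ge p(d_i)+d_i+2$ for infinitely many $i$.** Here $\beta$ is fine enough to take a value well before the gap ends, and the test $(S_d)$ catches $Z$. For such $i$ put $y=y_i-1$. Then $\beta(y)<d_{i+1}\le\beta(y+1)$. By (4) with $s=\beta(y+1)$, $Z$ extends $\pi(o_i,\beta(y+1)){\restriction}\beta(y)$. As $y\ge p(d_i)+d_i+1$ and $o_i\in O_{d_i}$, we get $Z\in S_{d_i}$. The $d_i$ are strictly increasing, so $Z$ lies in infinitely many $S_d$. Hence $Z\in\bigcap_nU_n$ for $U_n=\bigcup_{d>n}S_d$, which is uniformly $\Sigma^0_1(\beta)$, and $\mu(U_n)\le\sum_{d>n}2^{-d}=2^{-n}$.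

**Case 2: $y_i\le p(d_i)+d_i+1$ for all $i\ge i_0$, with some $i_0\ge1$.** Here $\beta$ grows so fast that it computes $Z$. Let $q(x)=\beta(p(x)+x+1)$. It is nondecreasing, $q\le_T\beta$, and $q(d_i)\ge\beta(y_i)\ge d_{i+1}$ for $i\ge i_0$. Let $x\ge d_{i_0}$ and $d_i\le x<d_{i+1}$. Then $i\ge i_0$ and $q(x)\ge q(d_i)\ge d_{i+1}$. Hence, by (4),
$$q(q(x))\ge q(d_{i+1})\ge d_{i+2}\ge M(d_{i+1})\ge M(x).$$
The step from $d_{i+1}$ to $d_{i+2}$, where the naive guess got stuck, is now available, because the number of guesses is a function of $d_{i+1}$ and not of $t_{i+1}$. So $q\circ q$ dominates $M$, and by Lemma 3 $\beta\ge_T\emptyset''\ge_TZ$. Then $U_n=[Z{\restriction}\beta(n)]$ is a uniformly $\Sigma^0_1(\beta)$ sequence with $\mu(U_n)\le2^{-n}$ and $Z\in\bigcap_nU_n$.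

In both cases $Z$ fails a Martin-Löf test for $\mu$ relative to $R$, since $\beta\le_TR$. As $\mu$ and $R$ were arbitrary, $Z\in\mathit{NCR}$. This proves Theorem 1. $\square$

## 9. Uniform tests, minimal pairs with $\emptyset'$, and tails: proof of Theorem 2

We use the $X$ and $Z$ of Section 7.

**Part 2.** Given any strictly increasing $\beta$, the sets $S_d$ and the case distinction in Section 8 depend only on $\beta$ and on the construction, not on $\mu$. The measure bounds used only that $\mu[\sigma]\le2^{-y}$ for $|\sigma|=\beta(y)$. So the sequence $(U_n)$ of Case 1, respectively Case 2, serves all such $\mu$ simultaneously.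

**Part 1.** $X,Z\le_T\emptyset''$ was shown in Section 7. Now let $X,Z$ be any witnesses of Theorem 1. A weakly 2-random is noncomputable, because $\{A\}$ is a null $\Pi^0_1$ class for computable $A$. So $X$ is a noncomputable set computed by the weakly 2-random $X$, and Lemma 1 shows that $X$ is not $\Delta^0_2$. Likewise $Z$ is noncomputable and computed by $X$, so Lemma 1 shows that $Z$ is not $\Delta^0_2$ and that $\{Z\}$ is not a $\Pi^0_2$ class. Finally, a set computable from both $Z$ and $\emptyset'$ is $\Delta^0_2$ and computable from $X$, so it is computable by Lemma 1. Hence $Z$ forms a minimal pair with $\emptyset'$.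

**Part 3.** Let $C$ be a $\Pi^0_1$ class with $\lambda(C)>0$. The purpose is to find a tail $X'$ of $X$, $X=\tau X'$, that lies in $C$ (Kučera's argument). Let $W$ be a c.e. prefix-free set of strings generating $2^\omega\setminus C$, and let $W^n$ be the set of concatenations of $n$ elements of $W$. Then $\lambda[W^n]=(1-\lambda(C))^n\to0$, so $\bigcap_n[W^n]$ is a null $\Pi^0_2$ class. Suppose no tail of $X$ is in $C$. Then $X\notin C$, so $X=w_1X_1$ with $w_1\in W$; the tail $X_1$ is not in $C$, so $X_1=w_2X_2$ with $w_2\in W$; and so on. Hence $X\in\bigcap_n[W^n]$, contradicting weak 2-randomness. So some tail $X'$ is in $C$.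

Clearly $X'\equiv_TX$, so $X'\ge_TZ$. If $X'$ were in a null $\Pi^0_2$ class $D$, then $X=\tau X'$ would be in $\{\tau Y:Y\in D\}$, which is again a null $\Pi^0_2$ class. So $X'$ is weakly 2-random. This proves Theorem 2. $\square$
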